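\title{Compact sets that meet every flat and have nowhere dense sumsets}

\begin{abstract}
For which $\ell,k,d$ is there a compact set $K\subseteq[0,1]^d$ that meets every $k$-dimensional affine subspace meeting the cube, while the $\ell$-fold sumset $K+\dots+K$ is nowhere dense? We prove that such a set exists exactly when $\ell(d-k-1)\le d-2$, and that the sumset can then be made Lebesgue null. In particular such a set exists for $(\ell,k,d)=(3,3,5)$. In the construction a point of $K$ has $d-k-1$ free coordinates, and every pair of the remaining coordinates is tied together by a rapidly growing sequence of integer linear forms that must take almost integer values.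
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{$k$-flat} is a $k$-dimensional affine subspace of $\mathbb R^d$. We say that a set $K\subseteq[0,1]^d$ \emph{blocks $k$-flats} if it meets every $k$-flat that meets $[0,1]^d$. The $k$-flats with a given direction space $V$ are the fibers of the orthogonal projection $\pi_V$ onto $V^\perp$. So $K$ blocks $k$-flats if and only if $\pi_V(K)=\pi_V([0,1]^d)$ for every $k$-dimensional subspace $V$: every $(d-k)$-dimensional shadow of $K$ is as large as the shadow of the cube.

This is one way for a set to be large. Another is additive. Let $\ell K=\{x^1+\dots+x^\ell: x^1,\dots,x^\ell\in K\}$, and recall that a set is \emph{nowhere dense} if its closure has empty interior. If $K$ is compact, then $\ell K$ is compact, as the image of $K^\ell$ under addition, so $\ell K$ is nowhere dense exactly when it contains no ball. We ask whether large shadows force a ball in $\ell K$.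

For positive integers $\ell,k,d$, an \emph{$(\ell,k,d)$-set} is a compact set $K\subseteq[0,1]^d$ that blocks $k$-flats and for which $\ell K$ is nowhere dense. It is known that a $(2,k,d)$-set exists if and only if $k\ge d/2$. The question whether a $(3,3,5)$-set exists comes from Balka, Elekes, Kiss, Nagy and Po\'or~\cite{BEKNP}. The answer is yes.

\begin{theorem}\label{thm:335}
There is a compact set $K\subseteq[0,1]^5$ that meets every $3$-flat meeting $[0,1]^5$ and for which $K+K+K$ is nowhere dense and has Lebesgue measure zero.
\end{theorem}

The same construction settles all parameters.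

\begin{theorem}\label{thm:main}
Let $\ell\ge1$ and $1\le k\le d$. An $(\ell,k,d)$-set exists if and only if
\begin{equation}\label{eq:cond}
\ell\,(d-k-1)\le d-2,\qquad\text{equivalently}\qquad \ell k\ge(\ell-1)(d-1)+1 .
\end{equation}
Moreover:
\begin{enumerate}
\item[(a)] if \eqref{eq:cond} holds, then $K$ can be chosen with $\ell K$ Lebesgue null;
\item[(b)] if \eqref{eq:cond} fails, then $\ell K$ has nonempty interior for every compact set $K\subseteq[0,1]^d$ that blocks $k$-flats.
\end{enumerate}
\end{theorem}

For $\ell=2$ condition \eqref{eq:cond} reads $k\ge d/2$. For $(\ell,k,d)=(3,3,5)$ it reads $3\cdot1\le3$, so Theorem~\ref{thm:335} is a case of Theorem~\ref{thm:main}(a), and a case of equality in \eqref{eq:cond}.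

\subsection*{Counting with faces of the cube}
Throughout the paper
\[
s=d-k-1,\qquad [d]=\{1,\dots,d\},
\]
so that \eqref{eq:cond} says $\ell s\le d-2$. Let $k\le d-1$, that is, $s\ge0$. The \emph{$j$-skeleton} of the cube is the set of points of $[0,1]^d$ with at most $j$ coordinates in the open interval $(0,1)$; it is the union of the faces of dimension at most $j$. We show in Section~\ref{sec:faces} that the $(s+1)$-skeleton blocks $k$-flats, and that every set that blocks $k$-flats contains the $s$-skeleton.

Sums of skeleta are easy to understand. A sum of $\ell$ faces of dimension at most $j$ lies in an affine subspace of dimension at most $\ell j$, so the $\ell$-fold sum of the $j$-skeleton is null if $\ell j\le d-1$. If $\ell j\ge d$, split $[d]$ into $\ell$ sets of size at most $j$; the faces through $0$ spanned by these sets of coordinates add up to $[0,1]^d$. Consequently the $(s+1)$-skeleton is an $(\ell,k,d)$-set if and only if $\ell(s+1)\le d-1$, and no $(\ell,k,d)$-set exists if $\ell s\ge d$.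

For $\ell=1$ the skeleton always works, since $s+1=d-k\le d-1$. For larger $\ell$ there is a gap between the two conditions. A blocking set projects onto the whole of $[0,1]^{s+1}$ in any $s+1$ coordinates, so one might guess that it behaves in sums like an $(s+1)$-dimensional object and that the skeleton is optimal. This guess predicts that there is no $(3,3,5)$-set, because $3\cdot2\ge5$. But for $\ell=2$ it gives the threshold $k>d/2$ and thus misses the case $k=d/2$. Theorem~\ref{thm:main} says what the right count is: \eqref{eq:cond} fails exactly when
\[
(\ell-1)s+(s+1)\ge d .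
\]
One summand contributes $s+1$ dimensions, and each further summand contributes only the $s$ dimensions of the faces that it is forced to contain.

\subsection*{Plan}
Section~\ref{sec:faces} makes this count rigorous and proves part (b). The smallest case of (a) that the skeleton does not settle is $d=2$, $k=1$, $\ell\ge2$; we use it in Section~\ref{sec:plane} to show the idea. The set $K$ is defined in Section~\ref{sec:K}, where we also show that $\ell K$ is null. Section~\ref{sec:lists} contains the one-variable approximation lemma with which Section~\ref{sec:block} finds a point of $K$ on each flat.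

For $J\subseteq[d]$ we write $\mathbb R^J$ for the subspace of vectors in $\mathbb R^d$ that vanish off $J$, and $|E|$ is the Lebesgue measure of a measurable set $E$ or the cardinality of a finite set of indices.

\section{Faces of the cube and the necessity of the condition}\label{sec:faces}

The first lemma shows that the $(s+1)$-skeleton blocks $k$-flats. The finer statement about $V$ will be the starting point of Section~\ref{sec:block}.

\begin{lemma}\label{lem:vertex}
Let $F$ be a $k$-flat with direction space $V$ that meets $[0,1]^d$. There is a point $v\in F\cap[0,1]^d$ such that $J_0=\{j:0<v_j<1\}$ satisfies $V\cap\mathbb R^{J_0}=\{0\}$. In particular $|J_0|\le d-k=s+1$.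
\end{lemma}

\begin{proof}
Choose $v\in F\cap[0,1]^d$ with $|J_0|$ as small as possible. Suppose that $0\ne z\in V\cap\mathbb R^{J_0}$, and let $t\ge0$ be maximal with $v+tz\in[0,1]^d$. The point $v+tz$ lies in $F$ and agrees with $v$ off $J_0$. Some coordinate of $v+tz$ in $J_0$ equals $0$ or $1$, since otherwise $t$ could be increased. So $v+tz$ has fewer than $|J_0|$ coordinates in $(0,1)$, a contradiction. Two subspaces of $\mathbb R^d$ with trivial intersection have dimensions adding up to at most $d$, so $k+|J_0|\le d$.
\end{proof}

In the other direction, a point of the $s$-skeleton has $k+1$ coordinates at an endpoint of $[0,1]$, and this is enough room for a $k$-flat that touches the cube at that point alone.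

\begin{lemma}\label{lem:forced}
Let $1\le k\le d-1$. If $K\subseteq[0,1]^d$ blocks $k$-flats, then $K$ contains the $s$-skeleton of $[0,1]^d$.
\end{lemma}

\begin{proof}
Let $x$ be in the $s$-skeleton. There is a set $B\subseteq[d]$ with $|B|=d-s=k+1$ and $x_j\in\{0,1\}$ for $j\in B$. Put $\sigma_j=1$ if $x_j=0$ and $\sigma_j=-1$ if $x_j=1$, and let
\[
F=x+\Bigl\{z\in\mathbb R^B:\ \sum_{j\in B}\sigma_jz_j=0\Bigr\},
\]
a flat of dimension $|B|-1=k$. If $x+z\in F\cap[0,1]^d$, then $\sigma_jz_j\ge0$ for all $j\in B$, and these numbers add up to $0$, so $z=0$. Hence $F\cap[0,1]^d=\{x\}$. Since $K$ meets $F$ and lies in the cube, $x\in K$.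
\end{proof}

\begin{proposition}\label{prop:nec}
Let $1\le k\le d$ and $\ell s\ge d-1$. If $K\subseteq[0,1]^d$ is compact and blocks $k$-flats, then $\ell K$ has nonempty interior.
\end{proposition}

\begin{proof}
First, $s\ge1$. Indeed, $s=-1$ would give $-\ell\ge d-1\ge0$, and $s=0$ would give $d\le1$ and $k=d-1\le 0$. Thus $1\le k\le d-2$, and from $d-1=k+s$ we get $(\ell-1)s\ge k$.

We use $\ell-1$ summands to fill the first $k$ coordinates. Partition $[k]$ into $\ell-1$ sets $T_1,\dots,T_{\ell-1}$, possibly empty, of size at most $s$. By Lemma~\ref{lem:forced}, $K$ contains the faces $[0,1]^d\cap\mathbb R^{T_q}$, whose sum is $Q=[0,1]^k\times\{0\}^{d-k}$. Hence $\ell K\supseteq K+Q$.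

The last summand has to fill the remaining $d-k$ coordinates. For each $y\in[0,1]^{d-k}$ the $k$-flat $\mathbb R^k\times\{y\}$ meets the cube, so there is a point $(t,y)\in K$, and $K+Q$ contains $(t+[0,1]^k)\times\{y\}$. The difficulty is that $t$ depends on $y$ in an uncontrolled way, so we pass to an open set of $y$ on which $t$ is roughly constant. Divide $[0,1]^k$ into $2^k$ closed cubes $D$ of side $\frac12$ and let
\[
Y_D=\{y\in[0,1]^{d-k}:\ (t,y)\in K\text{ for some }t\in D\}.
\]
Each $Y_D$ is closed, being the projection of the compact set $K\cap(D\times[0,1]^{d-k})$; this is the only use of compactness. The sets $Y_D$ cover $[0,1]^{d-k}$. A finite union of closed sets with empty interior has empty interior (remove them one at a time from an open ball; a nonempty open set remains at each step). So some $Y_D$ contains a nonempty open set $U\subseteq\mathbb R^{d-k}$. Write $D=\prod_{i=1}^k[c_i,c_i+\frac12]$. If $t\in D$, then $t_i\le c_i+\frac12$ and $t_i+1\ge c_i+1$, so $t+[0,1]^k\supseteq\prod_i[c_i+\frac12,c_i+1]$. Therefore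
\[
\ell K\supseteq K+Q\supseteq\prod_{i=1}^k\bigl[c_i+\tfrac12,\,c_i+1\bigr]\times U ,
\]
and the right side has nonempty interior.
\end{proof}

\section{Oscillating linear forms and the planar case}\label{sec:plane}

For $t\in\mathbb R$ let $\|t\|$ be the distance from $t$ to the nearest integer. This function is continuous, even and $1$-periodic, and it satisfies $\|t\|\le|t|$ and $\|t+t'\|\le\|t\|+\|t'\|$. If $L$ is a linear form and $\|L(x^q)\|\le\delta$ for $q=1,\dots,\ell$, then $\|L(x^1+\dots+x^\ell)\|\le\ell\delta$. So conditions of the type $\|L(x)\|\le\delta$ survive addition, and this makes them the natural tool for keeping a sumset small. Two facts pull in opposite directions: infinitely many such conditions define a null set, and yet they can all be satisfied on a segment if the forms oscillate on it at well separated frequencies.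

\begin{lemma}\label{lem:null}
Let $L_1,L_2,\dots$ be linear forms on $\mathbb R^d$. Suppose that for some $j\in[d]$ the coefficient $n_i$ of $x_j$ in $L_i$ is positive and $n_i\to\infty$. Then
\[
E=\{x\in\mathbb R^d:\ \|L_i(x)\|\le\tfrac14\text{ for all but finitely many }i\}
\]
is Lebesgue null.
\end{lemma}

\begin{proof}
Let $A_i$ be the closed set $\{x:\|L_i(x)\|\le\frac14\}$. The set $E$ is a countable union of bounded measurable sets $E'$, each contained in $\bigcap_{i\ge i_0}A_i$ for some $i_0$. It suffices to show that such a set $E'$ is null.

Let $Q$ be a box (a product of bounded intervals of positive length) whose $j$-th side has length $\lambda$. On a line parallel to the $j$-th axis, $L_i$ has the form $n_it+c$, so $A_i$ is periodic with period $1/n_i$ and occupies length $1/(2n_i)$ of each period. A segment of length $\lambda$ is covered by at most $n_i\lambda+1$ periods. By Fubini's theorem,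
\[
|A_i\cap Q|\le|Q|\Bigl(\frac12+\frac1{2n_i\lambda}\Bigr),
\]
and letting $i\to\infty$ gives $|E'\cap Q|\le\frac12|Q|$. Given $\varepsilon>0$, cover $E'$ by countably many boxes of total volume at most $|E'|+\varepsilon$, as the definition of Lebesgue measure allows. Summing the bound over these boxes gives $|E'|\le\frac12(|E'|+\varepsilon)$. Since $|E'|<\infty$, we get $|E'|\le\varepsilon$, and so $|E'|=0$.
\end{proof}

\begin{lemma}\label{lem:nested}
Let $0<\delta\le1$, let $f_1<f_2<\cdots$ be a finite or infinite sequence of real numbers with $f_1\ge2$ and $f_{r+1}\ge\frac2\delta f_r$, and let $\theta_1,\theta_2,\dots$ be real numbers. There is $\tau\in[0,1]$ with $\|f_r\tau+\theta_r\|\le\delta/2$ for all $r$.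
\end{lemma}

\begin{proof}
The set $G_r=\{\tau\in\mathbb R:\|f_r\tau+\theta_r\|\le\delta/2\}$ is a union of closed intervals of length $\delta/f_r$ whose left endpoints form an arithmetic progression with difference $1/f_r$. An interval $[p,p+\lambda]$ with $\lambda\ge2/f_r$ contains one of them: some left endpoint lies in $[p,p+1/f_r]$, and the corresponding right endpoint is at most $p+2/f_r$. Since $1\ge2/f_1$, the interval $[0,1]$ contains an interval of $G_1$. Since $\delta/f_r\ge2/f_{r+1}$, each interval of $G_r$ contains an interval of $G_{r+1}$. We obtain nested closed intervals, and any common point is the required $\tau$.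
\end{proof}

We call the $f_r$ \emph{frequencies} and the $\theta_r$ \emph{phases}. The phases are arbitrary, and we shall use this freedom to cancel terms that we cannot control.

\subsection*{Lines in the square}
Let $d=2$, $k=1$, so $s=0$ and \eqref{eq:cond} holds for every $\ell$. We need a compact set that meets every line meeting the unit square and has a null $\ell$-fold sumset. Restricting single coordinates does not work. If $\emptyset\ne A\subsetneq[0,1]$, then $A\times[0,1]$ misses a vertical line, while the union of $A\times[0,1]$ and $[0,1]\times A$ contains a vertical and a horizontal unit segment, whose sum is a square. The conditions must tie the two coordinates together.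

Let $\delta=\frac1{4\ell}$, take integers $N_1\ge2/\delta$ and $N_{r+1}\ge N_r^3$, and put
\[
n_i=N_{2i-1},\qquad m_i=N_{2i},\qquad L_i(x)=n_ix_1+m_ix_2 ,
\]
\[
K=\{x\in[0,1]^2:\ \|L_i(x)\|>\delta\text{ for at most two indices }i\}.
\]
Every point of $\ell K$ satisfies $\|L_i\|\le\frac14$ for all but at most $2\ell$ indices, so $\ell K$ is null by Lemma~\ref{lem:null}. We look at some lines.

\emph{A line through a vertex} meets $K$, since every $L_i$ is an integer at a vertex.

\emph{A horizontal line $x_2=y_0$.} The terms $m_iy_0$ are given to us and may be far from integers. We treat them as phases: Lemma~\ref{lem:nested} with $f_i=n_i$ and $\theta_i=m_iy_0$ gives $u\in[0,1]$ with $\|L_i(u,y_0)\|\le\delta/2$ for all $i$. The coordinate that we control compensates for the one that we do not control. On a vertical line the coordinates exchange roles.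

\emph{A tilted line.} Take $x_2=y_0+wx_1$ with $w=-n_2/m_2=-N_3/N_4$ and $|w|<y_0<1$, so that $(u,y_0+wu)$ lies in the square for all $u\in[0,1]$. As $u$ varies, the term $m_ix_2$ oscillates with frequency $m_i|w|$, and three things happen.
\begin{itemize}
\item For $i=1$ the frequency is low: $m_1|w|=N_2N_3/N_4\le1/N_3\le\delta/2$. The term $m_1x_2$ stays within $\delta/2$ of $m_1y_0$, and we compensate as on a horizontal line, asking for $\|n_1u+m_1y_0\|\le\delta/2$.
\item For $i=2$ there is a resonance: $m_2|w|=n_2$, and $L_2=m_2y_0$ is constant on the line. If $\|m_2y_0\|>\delta$, nothing can be done, and we give up this index.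
\item For $i\ge3$ the frequency is high, and it is far from all the $n_j$, because
\[
n_i^2\le\frac{N_{2i-1}^3}{N_4}\le\frac{N_{2i}}{N_4}\le m_i|w|\le N_{2i}\le\frac{n_{i+1}}{N_{2i}^2}.
\]
We can make the two terms of $L_i$ nearly integral separately, asking for $\|n_iu\|\le\delta/2$ and $\|m_i(y_0+wu)\|=\|m_i|w|u-m_iy_0\|\le\delta/2$.
\end{itemize}
In the merged list $n_1<n_3<m_3|w|<n_4<m_4|w|<\cdots$ consecutive ratios are at least $N_1\ge2/\delta$. Lemma~\ref{lem:nested} gives a $u$ that satisfies all the requests, and then $\|L_i(u,y_0+wu)\|\le\delta$ for all $i\ne2$.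

This example shows that exceptions must be allowed. For other slopes, such as $w=1/m_2$, one frequency $m_i|w|$ is of order $1$: too high for the term to be nearly constant, too low for Lemma~\ref{lem:nested}. We give up that index as well, and this accounts for the number two. The number of exceptions has to be bounded. With ``all but finitely many'' in place of ``all but two'' the set would be dense in the square, because the nested intervals for a horizontal line can be started at a large index inside any given segment.

\emph{A line that cuts off a corner}, say from $(0,\beta)$ to $(\alpha,0)$, may meet the square in a very short segment $(\alpha\tau,\beta(1-\tau))$, $0\le\tau\le1$. The frequencies are now $\alpha n_i$ and $\beta m_i$. A term with a low frequency is close to $0$ and needs no compensation; the other frequencies again form two lists that have to be merged.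

So the analytic task is to merge two rescaled lists $\alpha n$ and $\beta m$, for arbitrary $\alpha,\beta>0$, at the cost of at most two elements. This is Lemma~\ref{lem:lists}.

\section{The set $K$ and its sumset}\label{sec:K}

Let $1\le k\le d-1$, so $s\ge0$ and $d\ge2$. By Lemma~\ref{lem:forced} the set $K$ must contain all $s$-dimensional faces, so any $s$ coordinates must be allowed to be completely free. We therefore let each point of $K$ choose a set $J$ of $s$ free coordinates and impose the planar condition on every pair of coordinates outside $J$. Different pairs and different coordinates receive different coefficients, so that the conditions can be treated one coordinate at a time.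

Put
\[
\delta=\frac1{4\ell},\qquad\kappa=\frac\delta{4k},\qquad M=\frac2\kappa=\frac{8k}\delta\ge\frac2\delta .
\]
Here $\delta$ is the tolerance, frequencies at most $\kappa$ will count as low, and $M$ is the ratio by which we want any two frequencies to differ. Choose integers $N_1<N_2<\cdots$ with
\begin{equation}\label{eq:growth}
N_1\ge M^2,\qquad N_{r+1}\ge N_r^3 ,
\end{equation}
and let $\mathcal N=\{N_1,N_2,\dots\}$. Then $N_1>2$ and $N_{r+1}/N_r\ge N_r^2\ge M^4$. In particular every subset of $\mathcal N$, listed in increasing order, satisfies the hypothesis of Lemma~\ref{lem:nested}.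

A \emph{pair} is a two-element subset of $[d]$. Fix a bijection $(P,i,j)\mapsto n(P,i,j)$ from the set of triples, where $P$ is a pair, $i\ge1$ is an integer and $j\in P$, onto $\mathcal N$. For a pair $P=\{j,j'\}$ and for $j\in[d]$ respectively, let
\[
L_{P,i}(x)=n(P,i,j)\,x_j+n(P,i,j')\,x_{j'},\qquad
\mathcal N_j=\{n(P,i,j):\ P\ni j,\ i\ge1\}.
\]
Thus $\mathcal N_j$ is the set of coefficients by which $x_j$ is ever multiplied. The sets $\mathcal N_1,\dots,\mathcal N_d$ are pairwise disjoint, and each element of $\mathcal N$ is a coefficient of exactly one form $L_{P,i}$. For a pair $P$ let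
\[
C_P=\{x\in\mathbb R^d:\ \|L_{P,i}(x)\|>\delta\text{ for at most two indices }i\},
\]
and define
\begin{equation}\label{eq:K}
K=[0,1]^d\cap\bigcup_{J\subseteq[d],\ |J|=s}\ \ \bigcap_{P\subseteq[d]\setminus J}C_P .
\end{equation}
Note that $|[d]\setminus J|=k+1\ge2$. For $(\ell,k,d)=(3,3,5)$ we have $\delta=\frac1{12}$, $\kappa=\frac1{144}$, $M=288$, and a point of $K$ has one free coordinate and lies in $C_P$ for the six pairs $P$ among the other four. Three points have at most three free coordinates between them, so a pair remains that is constrained for all three. This is the whole mechanism of the next proposition.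

\begin{proposition}\label{prop:null}
The set $K$ is compact. If $\ell s\le d-2$, then $\ell K$ is Lebesgue null and nowhere dense.
\end{proposition}

\begin{proof}
The complement of $C_P$ is the union, over all triples of distinct indices $i_1,i_2,i_3$, of the open sets on which $\|L_{P,i}(x)\|>\delta$ for $i=i_1,i_2,i_3$. So $C_P$ is closed, and $K$ is a finite union of closed subsets of $[0,1]^d$.

Let $x^1,\dots,x^\ell\in K$ with sets of free coordinates $J_1,\dots,J_\ell$, and let $x=x^1+\dots+x^\ell$. Since $|J_1\cup\dots\cup J_\ell|\le\ell s\le d-2$, there is a pair $P$ disjoint from every $J_q$, and $x^q\in C_P$ for all $q$. For all but at most $2\ell$ indices $i$ we have $\|L_{P,i}(x^q)\|\le\delta$ for every $q$, hence $\|L_{P,i}(x)\|\le\ell\delta=\frac14$. Thus $\ell K$ is covered by the finitely many sets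
\[
E_P=\{x\in\mathbb R^d:\ \|L_{P,i}(x)\|\le\tfrac14\text{ for all but finitely many }i\}.
\]
For $j\in P$ the coefficients $n(P,i,j)$, $i\ge1$, are distinct positive integers and so tend to infinity. By Lemma~\ref{lem:null} each $E_P$ is null, and therefore $\ell K$ is null. A null set contains no ball, and $\ell K$ is compact, so it is nowhere dense.
\end{proof}

The choice of $P$ is the only place where condition \eqref{eq:cond} enters the construction. If $\ell s\ge d-1$, the sets $J_q$ can cover all coordinates but at most one, and no pair is left.

\section{Merging two rescaled lists of frequencies}\label{sec:lists}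

Geometric growth of the $N_r$ would suffice for Lemma~\ref{lem:nested} but not for merging. If $N_r=b^r$ in the planar example, then $L_i=n_i(x_1+bx_2)$ for all $i$, so every $L_i$ is constant on each line $x_1+bx_2=c$; by Lemma~\ref{lem:null} in dimension one, $\|n_ic\|>\frac14$ infinitely often for almost every $c$, and such a line misses $K$. Under \eqref{eq:growth} the ratios of elements of $\mathcal N$ are themselves well separated, so a given rescaling produces at most one resonance.

\begin{lemma}\label{lem:res}
Let $\Lambda,\Lambda'\subseteq\mathcal N$ be disjoint and $\alpha,\beta>0$. There is at most one $(n,m)\in\Lambda\times\Lambda'$ with $M^{-1}<\dfrac{\alpha n}{\beta m}<M$.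
\end{lemma}

\begin{proof}
Suppose that $(n,m)\ne(n',m')$ both have this property. Dividing one ratio by the other, we find that $\rho=\frac{nm'}{n'm}$ satisfies $\max(\rho,\rho^{-1})<M^2$. If $n=n'$, then $\rho=m'/m$ is a ratio of distinct elements of $\mathcal N$, so $\max(\rho,\rho^{-1})\ge M^4$, a contradiction. If $m=m'$, the same holds for $\rho=n/n'$. In the remaining case $n,n',m,m'$ are four distinct elements of $\mathcal N$, because $\Lambda\cap\Lambda'=\emptyset$. Let $X$ be the largest and $Y$ the second largest, so $X\ge Y^3$. One of the products $nm'$, $n'm$ has the factor $X$ and is at least $X$; the other is at most $Y^2$. Hence $\max(\rho,\rho^{-1})\ge X/Y^2\ge Y\ge M^2$, again a contradiction.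
\end{proof}

\begin{lemma}\label{lem:lists}
Let $\Lambda,\Lambda'\subseteq\mathcal N$ be disjoint, let $\alpha,\beta>0$, and let $\varphi_n$ $(n\in\Lambda)$ and $\psi_m$ $(m\in\Lambda')$ be real numbers. There are $\tau\in[0,1]$ and a set $Z\subseteq\Lambda\cup\Lambda'$ with $|Z|\le2$ such that
\begin{align*}
\|\alpha n\tau+\varphi_n\|&\le\delta/2&&\text{for all }n\in\Lambda\setminus Z\text{ with }\alpha n>\kappa,\\
\|\beta m\tau+\psi_m\|&\le\delta/2&&\text{for all }m\in\Lambda'\setminus Z\text{ with }\beta m>\kappa .
\end{align*}
\end{lemma}

\begin{proof}
Attach the frequency $\alpha n$ to $n\in\Lambda$ and the frequency $\beta m$ to $m\in\Lambda'$. If there is a pair $(n,m)$ as in Lemma~\ref{lem:res}, put $n$ into $Z$. For any two of the remaining elements of $\Lambda\cup\Lambda'$, the larger frequency is at least $M$ times the smaller: for elements of different lists by Lemma~\ref{lem:res}, and within one list because $N_{r+1}/N_r\ge M^4$. Two numbers in $(\kappa,2]$ have ratio less than $2/\kappa=M$, so at most one remaining element has its frequency in $(\kappa,2]$; if there is one, put it into $Z$. Now $|Z|\le2$, and every element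 outside $Z$ with frequency greater than $\kappa$ has frequency greater than $2$. These frequencies have pairwise ratios at least $M>1$, so only finitely many lie in any bounded interval, and they can be listed as $2<f_1<f_2<\cdots$ with $f_{r+1}\ge Mf_r\ge\frac2\delta f_r$. Lemma~\ref{lem:nested}, with the given phases, yields $\tau$.
\end{proof}

The lemma says nothing about frequencies at most $\kappa$. In each application these terms are handled by the fact that they hardly move.

\section{A point of $K$ on every flat}\label{sec:block}

\begin{proposition}\label{prop:block}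
Let $1\le k\le d-1$. The set $K$ defined by \eqref{eq:K} blocks $k$-flats.
\end{proposition}

Let $F$ be a $k$-flat with direction space $V$ that meets the cube. We shall find $x\in F\cap[0,1]^d$, a set $J$ with $|J|=s$ and a set $Z\subseteq\mathcal N$ with $|Z|\le2$ such that
\begin{equation}\label{eq:goal}
\|L_{P,i}(x)\|\le\delta\quad\text{whenever }P\subseteq[d]\setminus J\text{ and }L_{P,i}\text{ has no coefficient in }Z .
\end{equation}
Each element of $Z$ is a coefficient of only one form, so at most two forms are excluded in \eqref{eq:goal}. Hence $x\in C_P$ for every pair $P\subseteq[d]\setminus J$, and $x\in K$.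

Take $v$ and $J_0$ from Lemma~\ref{lem:vertex}. The three cases below generalize the lines through a vertex, the lines cutting off a corner, and the lines crossing the square.

\subsection*{Case 1: $|J_0|\le s$}
Choose $J\supseteq J_0$ with $|J|=s$. All coordinates of $v$ outside $J$ are $0$ or $1$, so $L_{P,i}(v)\in\mathbb Z$ for $P\subseteq[d]\setminus J$, and \eqref{eq:goal} holds with $x=v$ and $Z=\emptyset$.

\subsection*{The flat as a graph}
From now on $|J_0|=s+1$. The point $v$ has one nonintegral coordinate more than we can declare free. Let $I=[d]\setminus J_0$, so $|I|=k$, and write points of $\mathbb R^d$ as $(u,u')$ with $u\in\mathbb R^I$, $u'\in\mathbb R^{J_0}$. The coordinate projection $V\to\mathbb R^I$ has kernel $V\cap\mathbb R^{J_0}=\{0\}$, and both spaces have dimension $k$, so it is bijective. Therefore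
\[
F=\{(u,g(u)):u\in\mathbb R^I\}
\]
for an affine map $g:\mathbb R^I\to\mathbb R^{J_0}$. Writing $v=(v_I,g(v_I))$, we have $v_I\in\{0,1\}^I$ and $g(v_I)\in(0,1)^{J_0}$. In both remaining cases we pick one index $a\in J_0$ and put
\[
J=J_0\setminus\{a\},\qquad |J|=s,\qquad [d]\setminus J=I\cup\{a\}.
\]
The coordinates in $J$ need only lie in $[0,1]$. The problem is the coordinate $x_a=g_a(u)$, which is determined by $u$. How much freedom we have in choosing $u$ depends on whether the graph stays in the cube.

\subsection*{Case 2: $g(u)\notin(0,1)^{J_0}$ for some vertex $u\in\{0,1\}^I$}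
The graph may leave the cube very close to $v$, so we cannot count on more than a short segment. We choose a segment at one end of which all coordinates in $I$ are integers and at the other end of which $x_a$ is an integer.

Walk from $v_I$ to $u$ along edges of the cube $[0,1]^I$, and consider the first vertex that $g$ maps outside $(0,1)^{J_0}$. It is of the form $p+\sigma\mathbf e_c$, where $p\in\{0,1\}^I$ is the preceding vertex, $g(p)\in(0,1)^{J_0}$, $c\in I$, $\sigma=\pm1$ and $\mathbf e_c$ is the $c$-th unit vector. The set of $t\in[0,1]$ with $g(p+t\sigma\mathbf e_c)\notin(0,1)^{J_0}$ is closed, contains $1$ and does not contain $0$; let $\alpha>0$ be its minimum. Put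
\[
x(\tau)=\bigl(p+\alpha\tau\sigma\mathbf e_c,\ g(p+\alpha\tau\sigma\mathbf e_c)\bigr),\qquad0\le\tau\le1 .
\]
For $\tau<1$ the second component lies in $(0,1)^{J_0}$, so by continuity $x(\tau)\in F\cap[0,1]^d$ for all $\tau\in[0,1]$, and there is $a\in J_0$ with $b:=x_a(1)\in\{0,1\}$. This is our $a$. Let $\beta=|x_a(0)-b|$; it is positive since $x_a(0)\in(0,1)$. We have $x_c(\tau)=p_c+\sigma\alpha\tau$ with $p_c\in\mathbb Z$, and $x_a(\tau)=b+(1-\tau)(x_a(0)-b)$ because $x_a$ is affine in $\tau$. So for all integers $n,m\ge1$,
\[
\|n\,x_c(\tau)\|=\|\alpha n\tau\|,\qquad\|m\,x_a(\tau)\|=\|\beta m(1-\tau)\|=\|\beta m\tau-\beta m\| .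
\]
Since $c\ne a$, the sets $\mathcal N_c$ and $\mathcal N_a$ are disjoint. Apply Lemma~\ref{lem:lists} with $\Lambda=\mathcal N_c$, $\Lambda'=\mathcal N_a$, $\varphi_n=0$, $\psi_m=-\beta m$, obtain $\tau$ and $Z$, and let $x=x(\tau)$. The low frequencies cost nothing: if $\alpha n\le\kappa$, then $\|\alpha n\tau\|\le\kappa\le\delta/2$, and if $\beta m\le\kappa$, then $\|\beta m(1-\tau)\|\le\kappa\le\delta/2$. Hence $\|nx_c\|\le\delta/2$ for all $n\in\mathcal N_c\setminus Z$ and $\|mx_a\|\le\delta/2$ for all $m\in\mathcal N_a\setminus Z$. The coordinates $x_j=p_j$ with $j\in I\setminus\{c\}$ are integers. So $\|nx_j\|\le\delta/2$ for every $j\in I\cup\{a\}$ and $n\in\mathcal N_j\setminus Z$. If $P\subseteq I\cup\{a\}$ and $L_{P,i}$ has no coefficient in $Z$, then both terms of $L_{P,i}(x)$ are within $\delta/2$ of an integer, which gives \eqref{eq:goal}.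

\subsection*{Case 3: $g(u)\in(0,1)^{J_0}$ for every vertex $u\in\{0,1\}^I$}
Since $g$ is affine and $(0,1)^{J_0}$ is convex, $g$ maps all of $[0,1]^I$ into $(0,1)^{J_0}$. So $(u,g(u))\in F\cap[0,1]^d$ for every $u\in[0,1]^I$, and we may choose the $k$ coordinates $u_c$ independently in $[0,1]$. The difficulty is now that $x_a$ may be constant or almost constant on $F\cap[0,1]^d$, so that some terms $mx_a$ cannot be brought near an integer and have to be compensated by the partner coordinate.

Fix any $a\in J_0$ and write
\[
g_a(u)=y_0+\sum_{c\in I}w_cu_c,\qquad\omega=\max_{c\in I}|w_c|=|w_{c^*}| .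
\]
Call $m\in\mathcal N_a$ \emph{low} if $m\omega\le\kappa$ and \emph{high} otherwise. Measuring with the largest coefficient has two effects. If $m$ is low, then $mg_a$ is nearly constant on the whole cube $[0,1]^I$:
\begin{equation}\label{eq:low}
|m\,g_a(u)-my_0|\le m\sum_{c\in I}|w_c|\le mk\omega\le k\kappa=\frac\delta4 .
\end{equation}
(This is why $\kappa$ carries the factor $1/k$.) If $m$ is high, then $mg_a$ has frequency $m\omega>\kappa$ in the single variable $u_{c^*}$, and we can control it by choosing $u_{c^*}$ last.

For $c\in I$ and $n=n(P,i,c)\in\mathcal N_c$ define the compensating phase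
\[
\varphi_n=\begin{cases}n(P,i,a)\,y_0&\text{if }P=\{a,c\}\text{ and }n(P,i,a)\text{ is low},\\[2pt]0&\text{otherwise.}\end{cases}
\]
For each $c\in I\setminus\{c^*\}$, Lemma~\ref{lem:nested} applied to the list $\mathcal N_c$ gives $u_c\in[0,1]$ with $\|nu_c+\varphi_n\|\le\delta/2$ for all $n\in\mathcal N_c$. If $\omega=0$, every $m\in\mathcal N_a$ is low; we choose $u_{c^*}$ in the same way and put $Z=\emptyset$. If $\omega>0$, then with the other $u_c$ fixed we have $g_a(u)=y_1+\epsilon\omega u_{c^*}$, where $y_1$ is a constant and $\epsilon=\pm1$ is the sign of $w_{c^*}$, so that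
\[
\|m\,g_a(u)\|=\|\omega m\,u_{c^*}+\epsilon my_1\| .
\]
Apply Lemma~\ref{lem:lists} with $\Lambda=\mathcal N_{c^*}$, $\alpha=1$, the phases $\varphi_n$, and $\Lambda'=\mathcal N_a$, $\beta=\omega$, $\psi_m=\epsilon my_1$; obtain $\tau$ and $Z$, and put $u_{c^*}=\tau$. Every $n\in\mathcal N_{c^*}$ satisfies $\alpha n=n>2>\kappa$. In either case the point $x=(u,g(u))\in F\cap[0,1]^d$ satisfies
\begin{align}
\|nx_c+\varphi_n\|&\le\delta/2&&\text{for all }c\in I,\ n\in\mathcal N_c\setminus Z,\label{eq:u}\\
\|mx_a\|&\le\delta/2&&\text{for all high }m\in\mathcal N_a\setminus Z.\label{eq:y}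
\end{align}
Let $P\subseteq I\cup\{a\}$ be a pair and let $L_{P,i}$ have no coefficient in $Z$.
\begin{itemize}
\item If $P\subseteq I$, both coefficients have phase $0$, and \eqref{eq:u} applied twice gives $\|L_{P,i}(x)\|\le\delta$.
\item If $P=\{a,c\}$ and $m=n(P,i,a)$ is high, then $n=n(P,i,c)$ has phase $0$, and \eqref{eq:u} and \eqref{eq:y} give $\|L_{P,i}(x)\|\le\|nx_c\|+\|mx_a\|\le\delta$.
\item If $P=\{a,c\}$ and $m=n(P,i,a)$ is low, then $n=n(P,i,c)$ has phase $my_0$, and \eqref{eq:u} and \eqref{eq:low} give
\[
\|L_{P,i}(x)\|\le\|nx_c+my_0\|+|mx_a-my_0|\le\frac\delta2+\frac\delta4\le\delta .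
\]
\end{itemize}
So \eqref{eq:goal} holds in this case too, and Proposition~\ref{prop:block} is proved. \qed

\begin{proof}[Proof of Theorems~\ref{thm:335} and~\ref{thm:main}]
The two forms of \eqref{eq:cond} are equivalent, since both say $\ell k\ge\ell(d-1)-(d-2)$. Suppose that \eqref{eq:cond} holds. If $k=d$, the only $k$-flat is $\mathbb R^d$, and $K=\{0\}$ blocks it, with $\ell K=\{0\}$. If $k\le d-1$, the set $K$ of \eqref{eq:K} is compact, blocks $k$-flats by Proposition~\ref{prop:block}, and has $\ell K$ null and nowhere dense by Proposition~\ref{prop:null}. This proves (a) and the existence of an $(\ell,k,d)$-set. If \eqref{eq:cond} fails, then $\ell s\ge d-1$, and Proposition~\ref{prop:nec} gives (b), so no $(\ell,k,d)$-set exists. Theorem~\ref{thm:335} is the case $\ell=3$, $k=3$, $d=5$ of (a), where $s=1$ and $\ell s=3=d-2$.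
\end{proof}

\begin{thebibliography}{9}

\bibitem{BEKNP}
Rich\'ard Balka, M\'arton Elekes, Viktor Kiss, Don\'at Nagy, M\'ark Po\'or,
\emph{Compact sets with large projections and nowhere dense sumset},
arXiv:2006.15206 (2020).

\end{thebibliography}
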